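\title{The conservation threshold for weak solutions of the Euler-$\alpha$ equations}

\begin{abstract}
Weak solutions $u\in C^0_tH^1_x$ of the Euler-$\alpha$ equations on $\mathbb T^2$ and $\mathbb T^3$ conserve the Hamiltonian $\|u\|_{L^2}^2+\alpha^2\|\nabla u\|_{L^2}^2$ if they lie in $L^3_tB^s_{3,\infty}$ with $s>1$. We prove the conjectured converse: for $s<1$ conservation can fail. We construct a nonzero weak solution, compactly supported in time, that lies in $C^0_tH^1_x\cap C^0_tC^s_x$ for all $0<s<1$ at once. More precisely, every modulus of continuity $d\,\Omega(1/d)$ with $\Omega\to\infty$ is compatible with every smooth positive Hamiltonian profile, whereas weak solutions in $L^3_tW^{1,3}_x$ are conservative. The construction is a convex integration scheme with transported plane waves whose gradients concentrate on thin slabs: each perturbation carries a prescribed amount of $\|\nabla w\|_{L^2}^2$ while $\nabla w$ is small in $L^{3/2}$, so that all errors linear in $w$ are negligible.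
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The equations and their weak form}

Let $n\in\{2,3\}$, $T>0$ and $\alpha>0$. The Euler-$\alpha$ (Lagrangian averaged Euler) equations on $\mathbb T^n\times[0,T]$ for a velocity field $u$ and a pressure $p$ are
\begin{equation}\label{eq:E}
\partial_tv+u\cdot\nabla v+v^j\nabla u^j+\nabla p=0,\qquad \operatorname{div}u=0,\qquad v=u-\alpha^2\Delta u .
\end{equation}
Repeated indices are summed, so the $i$-th component of $v^j\nabla u^j$ is $v^j\partial_iu^j$. We write $(\nabla u)_{im}=\partial_mu^i$, $(a\otimes b)^{ij}=a^ib^j$ and $(\operatorname{div}S)^i=\partial_jS^{ij}$; the norm $|S|$ of a matrix is the Euclidean norm $(S^{ij}S^{ij})^{1/2}$, and $|x-y|$ is the distance on the torus. We take $\mathbb T^n=\mathbb R^n/\mathbb Z^n$, which has volume one.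

The natural quadratic quantity for \eqref{eq:E} is the Hamiltonian
\[
\mathcal H_\alpha(u)(t)=\|u(t)\|_{L^2}^2+\alpha^2\|\nabla u(t)\|_{L^2}^2 ,
\]
written $\mathcal H_\alpha(t)$ when $u$ is understood. For smooth $u$ it equals $\int u\cdot v\,dx$, and smooth solutions conserve it: $\frac12\frac{d}{dt}\mathcal H_\alpha=\int u\cdot\partial_tv\,dx$, the pressure drops out, and the two nonlinear terms cancel because $\int u^iu^j\partial_jv^i\,dx=-\int v^iu^j\partial_ju^i\,dx$. The choice of the side length of the torus is no restriction: if $u$ solves \eqref{eq:E} on the unit torus with parameter $\alpha/L$, then $u_L(x,t)=Lu(x/L,t)$ solves it on the torus of side $L$ with parameter $\alpha$, and $\mathcal H_\alpha(u_L)=L^{n+2}\mathcal H_{\alpha/L}(u)$.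

The Hamiltonian controls $u$ in $H^1$, so one wants a notion of solution for $u\in C^0_tH^1_x$. Then $v$ is only in $H^{-1}$, and the nonlinearity has to be rewritten so that no factor carries more than one derivative. For smooth divergence-free $u$,
\begin{align*}
u^j\partial_j\Delta u^i&=\partial_m(u^j\partial_j\partial_mu^i)-\partial_mu^j\,\partial_j\partial_mu^i=\partial_j\partial_m(u^j\partial_mu^i)-\partial_j(\partial_mu^j\partial_mu^i),\\
\Delta u^j\,\partial_iu^j&=\partial_m(\partial_mu^j\partial_iu^j)-\tfrac12\partial_i|\nabla u|^2 ,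
\end{align*}
while $u^j\partial_ju^i=\partial_j(u^iu^j)$ and $u^j\partial_iu^j=\frac12\partial_i|u|^2$. With the symmetric trace-free tensor
\[
G(u)^{ij}=\partial_mu^i\,\partial_mu^j-\partial_iu^m\,\partial_ju^m,\qquad\text{that is,}\qquad G(u)=\nabla u\,\nabla u^\top-\nabla u^\top\nabla u,
\]
these identities give
\begin{equation}\label{eq:divform}
u\cdot\nabla v^i+v^j\partial_iu^j=\partial_j\big(u^iu^j+\alpha^2G(u)^{ij}\big)-\alpha^2\partial_j\partial_m(u^j\partial_mu^i)+\partial_i\big(\tfrac12|u|^2+\tfrac{\alpha^2}2|\nabla u|^2\big).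
\end{equation}
Multiplying \eqref{eq:E} by a divergence-free test field and moving all outer derivatives onto it leads to the following definition.

\begin{definition}\label{def:weak}
A vector field $u\in C^0([0,T];H^1(\mathbb T^n))$ is a \emph{weak solution} of \eqref{eq:E} if $u(\cdot,t)$ is weakly divergence free and has zero mean for every $t$, and if for every smooth divergence-free $\varphi$ with compact support in $\mathbb T^n\times(0,T)$
\begin{multline}\label{eq:weak}
\int_0^T\!\!\int_{\mathbb T^n}\Big[\partial_t\varphi^i\,u^i+\alpha^2\partial_m\partial_t\varphi^i\,\partial_mu^i+\partial_j\varphi^i\big(u^iu^j+\alpha^2G(u)^{ij}\big)\\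
+\alpha^2u^j\,\partial_j\partial_m\varphi^i\,\partial_mu^i\Big]\,dx\,dt=0 .
\end{multline}
We say that $u$ \emph{conserves} $\mathcal H_\alpha$ if $\mathcal H_\alpha(t)$ is constant in $t$.
\end{definition}

In matrix notation the nonlinear terms of \eqref{eq:weak} are $\nabla\varphi:(u\otimes u-\alpha^2\nabla u^\top\nabla u+\alpha^2\nabla u\nabla u^\top)+\alpha^2\,u\cdot\nabla\nabla\varphi:\nabla u^\top$, the contraction in the last term being the one displayed in \eqref{eq:weak}. Every term in \eqref{eq:weak} is at most quadratic in $(u,\nabla u)$, so it is finite for $u\in C^0_tH^1_x$.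

\subsection{The conjecture}

The cancellation behind the conservation of $\mathcal H_\alpha$ uses $u$ itself as a test field, and this produces integrals that are \emph{cubic} in $\nabla u$, such as $\int\partial_ju^i\,G(u)^{ij}\,dx$. They are not defined for $u\in H^1$. How much more regularity is needed is conveniently measured on the Besov scale. Let $u=\sum_{j\ge0}\Pi_ju$ be a smooth Littlewood--Paley decomposition, with $\Pi_0u$ supported at frequencies $|k|\le2$ and $\Pi_ju$ at frequencies $2^{j-1}\le|k|\le2^{j+1}$ for $j\ge1$. For $s\in\mathbb R$ and $1\le p\le\infty$,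
\[
\|u\|_{B^s_{p,\infty}}=\sup_{j\ge0}2^{js}\|\Pi_ju\|_{L^p}.
\]
This norm is nondecreasing in $s$ and, since $\mathbb T^n$ has volume one, in $p$. We use two textbook facts: $B^s_{\infty,\infty}$ is the H\"older space $C^s$ for $0<s<1$, and Bernstein's inequalities $\|\nabla\Pi_ju\|_{L^3}\le C2^j\|\Pi_ju\|_{L^3}$ and $\|\Pi_ju\|_{L^3}\le C2^{jn/6}\|\Pi_ju\|_{L^2}$ hold.

For $s>1$ the first inequality gives $\sum_j\|\nabla\Pi_ju\|_{L^3}\le C\sum_j2^{j(1-s)}\|u\|_{B^s_{3,\infty}}$, so $B^s_{3,\infty}\subset W^{1,3}$ and the cubic terms make sense. For $s<1$ the Besov norm does not see the gradient at high frequency: the shear $\mu^{-1}\sin(2\pi\mu x_1)e_2$ has a gradient of unit size in every $L^p$, and its $B^s_{3,\infty}$ norm is at most $C\mu^{s-1}$. One therefore guesses that $s=1$ separates rigidity from flexibility. We take the following conjecture from Beekie and Novack \cite{BN}.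

\medskip
\noindent\textbf{Conjecture.} \emph{Weak solutions of \eqref{eq:E} obey the following dichotomy.}
\begin{enumerate}
\item[(1)] \emph{For $s>1$, weak solutions in $C^0_tH^1_x\cap L^3_tB^s_{3,\infty}$ conserve $\mathcal H_\alpha$.}
\item[(2)] \emph{For $s<1$, there exist weak solutions in $C^0_tH^1_x\cap L^3_tB^s_{3,\infty}$ which do not conserve $\mathcal H_\alpha$.}
\end{enumerate}
\medskip

Part (1) is known: if $u$ is a mean-zero weak solution on $\mathbb T^2$ or $\mathbb T^3$, $s>1$ and $u\in L^3([0,T);B^s_{3,\infty})\cap C^0([0,T);H^1)$, then $\mathcal H_\alpha(t)$ is constant for $t\in[0,T)$. The problem is thus to decide part (2) for every $s<1$ and for $n=2$ and $n=3$. By the second Bernstein inequality $\|\Pi_ju\|_{L^3}\le C2^{j(n/6-1)}\|u\|_{H^1}$, so the Besov condition in (2) is automatic for $s\le1-n/6$, and it becomes more demanding as $s\uparrow1$.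

\subsection{Results}

We prove part (2) in a scale of spaces that approaches the Lipschitz class more closely than the H\"older scale does. A \emph{weight} is a nondecreasing function $\Omega:(0,\infty)\to[1,\infty)$ with $\Omega(r)\to\infty$ as $r\to\infty$. Put
\[
\|w\|_\Omega=\|w\|_{C^0}+\sup_{x\ne y}\frac{|w(x)-w(y)|}{|x-y|\,\Omega(1/|x-y|)},
\]
and let $C^\Omega$ be the space of $w$ with $\|w\|_\Omega<\infty$. It is a Banach space, for the same reason as $C^s$: a Cauchy sequence converges uniformly, and bounds on the quotient pass to pointwise limits. Since $\Omega\ge1$, we have $C^1\subset C^\Omega$ continuously. For $\Omega(r)=1+\log(1+r)$ and $0<s<1$ the function $d^{1-s}\Omega(1/d)$ is bounded for $0<d\le\operatorname{diam}\mathbb T^n$, so that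
\begin{equation}\label{eq:embed}
C^\Omega\subset C^s=B^s_{\infty,\infty}\subset B^s_{3,\infty}\subset B^{s'}_{3,\infty}\qquad(0<s<1,\ s'<s)
\end{equation}
with continuous inclusions.

\begin{theorem}[Failure of conservation]\label{thm:A}
For every weight $\Omega$ there is a weak solution $u\in C^0([0,T];H^1)\cap C^0([0,T];C^\Omega)$ of \eqref{eq:E} with $u=0$ for $t$ near $0$ and near $T$, and $u(T/2)\ne0$. Hence $\mathcal H_\alpha$ is not constant. For $\Omega(r)=1+\log(1+r)$ this single $u$ lies in $C^0_tH^1_x\cap C^0_tC^s_x\subset C^0_tH^1_x\cap L^3_tB^s_{3,\infty}$ for all $0<s<1$, and therefore in $C^0_tH^1_x\cap L^3_tB^s_{3,\infty}$ for all $s<1$.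
\end{theorem}

Theorem~\ref{thm:A} is part (2) for every $s<1$ and $n\in\{2,3\}$. Together with the known part (1) it gives:

\begin{corollary}\label{cor:conj}
The Conjecture is true.
\end{corollary}

The next two theorems are supplements. The first says that the Hamiltonian can be prescribed, and that this can be done $C^\Omega$-close to any smooth field whose defect in \eqref{eq:E} is small compared with the Hamiltonian that remains to be added.

\begin{theorem}[Prescribed Hamiltonian, $h$-principle]\label{thm:B}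
There is $r_0=r_0(n)\in(0,1)$ such that the following holds for every weight $\Omega$. Let $u_0$ be smooth, divergence free and of mean zero on $\mathbb T^n\times[0,T]$, and $v_0=u_0-\alpha^2\Delta u_0$. Let $R_0$ be smooth, symmetric and trace-free with
\[
\partial_tv_0+u_0\cdot\nabla v_0+v_0^j\nabla u_0^j+\nabla p_0=\operatorname{div}R_0
\]
for a smooth $p_0$. Let $e\in C^\infty([0,T])$ satisfy $\int|R_0|\,dx<r_0\big(e(t)-\mathcal H_\alpha(u_0)(t)\big)$ for all $t$. Then for every $\gamma>0$ there is a weak solution $u\in C^0_tH^1_x\cap C^0_tC^\Omega$ with $\mathcal H_\alpha(u)(t)=e(t)$ for all $t\in[0,T]$ and $\sup_t\|u-u_0\|_\Omega\le\gamma$. In particular, taking $u_0=0$ and $R_0=0$, every smooth $e>0$ is the Hamiltonian of such a weak solution.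
\end{theorem}

\begin{theorem}[Conservation near the endpoint]\label{thm:C}
If $u\in C^0([0,T];H^1)\cap L^3(0,T;W^{1,3})$ is a weak solution of \eqref{eq:E}, then $\mathcal H_\alpha$ is constant.
\end{theorem}

So a uniform Lipschitz bound forces conservation, while every modulus $d\,\Omega(1/d)$ with $\Omega\to\infty$, however slowly, allows every smooth $e>0$ as Hamiltonian. In particular the hypothesis $\Omega\to\infty$ cannot be dropped from Theorem~\ref{thm:A}: for bounded $\Omega$ the space $C^\Omega$ consists of Lipschitz functions and Theorem~\ref{thm:C} applies. Since $B^s_{3,\infty}\subset W^{1,3}$ for $s>1$, Theorem~\ref{thm:C} also contains part (1) of the Conjecture. The endpoint class $L^3_tB^1_{3,\infty}$ is not decided here; it is not part of the Conjecture.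

Section~\ref{sec:shear} shows the mechanism on one and two shear waves. Section~\ref{sec:iter} states the inductive step, Proposition~\ref{prop:main}, and derives Theorems~\ref{thm:A} and~\ref{thm:B} from it. Sections~\ref{sec:geom}--\ref{sec:stress} prove the proposition, and Section~\ref{sec:rigid} proves Theorem~\ref{thm:C}.

\section{Shear waves}\label{sec:shear}

Convex integration builds a solution as a limit of smooth fields $u_q$ that solve \eqref{eq:E} up to an error $\operatorname{div}R_q$, the \emph{Reynolds stress}. At each step one adds a fast oscillation $w$ whose quadratic self-interaction cancels $R_q$ on average, and one must show that all other terms created by $w$ can be written as the divergence of a much smaller stress. This section computes these terms for the simplest waves. Throughout, $\Psi$ is a smooth $1$-periodic function of one variable, $F=\Psi''$, $\int_0^1F^2=1$, $\mu\in\mathbb N$ is a large frequency, and $v_w=w-\alpha^2\Delta w$.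

\subsection{One wave: the stress it produces}

Let $k\in\mathbb Z^n\setminus\{0\}$, let $\xi$ be a unit vector orthogonal to $k$, let $a\in\mathbb R$, and put
\[
w(x)=\mu^{-1}a\,\Psi'(\mu k\cdot x)\,\xi,\qquad \nabla w=a\,F(\mu k\cdot x)\,\xi\otimes k .
\]
This field is divergence free because $\xi\cdot k=0$, and it has mean zero. It is a stationary solution of \eqref{eq:E}. Indeed $w\cdot\nabla v_w=0$, since $\xi\cdot\nabla$ annihilates functions of $k\cdot x$; and writing $w=\beta(k\cdot x)\xi$ we get $v_w^j\partial_iw^j=(\beta-\alpha^2|k|^2\beta'')\beta'k_i=\partial_i\big(\frac12\beta^2-\frac{\alpha^2}2|k|^2(\beta')^2\big)$, a gradient. From $(\xi\otimes k)(\xi\otimes k)^\top=|k|^2\xi\otimes\xi$ and $(\xi\otimes k)^\top(\xi\otimes k)=k\otimes k$ we find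
\[
G(w)=a^2|k|^2F^2(\mu k\cdot x)\,M,\qquad M=\xi\otimes\xi-\frac{k\otimes k}{|k|^2},\qquad \|\nabla w\|_{L^2}^2=a^2|k|^2 .
\]
So a wave of uniform size $\mu^{-1}$ produces, through the term $\alpha^2G$ in \eqref{eq:divform}, the mean stress $\alpha^2a^2|k|^2M$, and it carries the Hamiltonian $\alpha^2a^2|k|^2+O(\mu^{-2})$. Here $\alpha>0$ is essential: the term $w\otimes w$ is of size $\mu^{-2}$ and plays no role. The oscillating remainder $(F^2-1)M$ is absorbed by the pressure, because $Mk=-k$ gives $\operatorname{div}\big(h(\mu k\cdot x)M\big)=-\nabla\big(h(\mu k\cdot x)\big)$ for every profile $h$.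

To cancel a given trace-free stress we must write it as a combination of such matrices $M$ with positive coefficients. For $n=2$ four waves suffice. The pairs $(k,\xi)=(e_2,e_1)$, $(e_1,e_2)$, $(e_1-e_2,\frac{e_1+e_2}{\sqrt2})$, $(e_1+e_2,\frac{e_1-e_2}{\sqrt2})$ give $M=\pm\begin{pmatrix}1&0\\0&-1\end{pmatrix}$ and $\pm\begin{pmatrix}0&1\\1&0\end{pmatrix}$, in the order $+,-,+,-$, and the matrix $\begin{pmatrix}s_1&s_2\\s_2&-s_1\end{pmatrix}$ is their combination with coefficients $\frac14\pm\frac{s_1}2$, $\frac14\pm\frac{s_2}2$. These are positive for $|s_1|,|s_2|<\frac12$, and they sum to $1$, which fixes the total Hamiltonian of the four waves.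

\subsection{Switching a wave on: the difficulty}

To change the Hamiltonian the amplitude must depend on time. Take $w=\mu^{-1}a(t)\Psi'(\mu x_1)e_2$. The nonlinear terms are still a gradient at each time, and $v_w=a(t)\big(\mu^{-1}\Psi'-\alpha^2\mu\Psi'''\big)(\mu x_1)e_2$, so $w$ solves \eqref{eq:E} up to the error
\begin{equation}\label{eq:toy}
\partial_tv_w=\operatorname{div}R,\qquad R=a'(t)\big(\mu^{-2}\Psi-\alpha^2F\big)(\mu x_1)\,(e_1\otimes e_2+e_2\otimes e_1).
\end{equation}
As $\mu\to\infty$ the $L^1$ norm of $R$ tends to $\sqrt2\,\alpha^2|a'(t)|\,\|F\|_{L^1(0,1)}$. \emph{High frequency does not make this error small.} The reason is structural: $v_w$ has size $\mu$, inverting the divergence gains exactly one factor $\mu^{-1}$, and so every term of the equation that is linear in $w$ yields a stress of the size of $\nabla w$. For $F=\sqrt2\sin(2\pi y)$ one has $\|F\|_{L^1}=2\sqrt2/\pi$, and the scheme would stall.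

Formula \eqref{eq:toy} also shows the remedy. The useful stress and the Hamiltonian depend on $\|F\|_{L^2}$, the error on $\|F\|_{L^1}$, and these can be decoupled by concentrating $F$ on a short interval. Fix $\phi\in C_c^\infty((0,1))$ with $\int|\phi''|^2=1$. For $0<\varepsilon<1$ let $\Psi^\varepsilon$ be the $1$-periodic extension of $y\mapsto\varepsilon^{3/2}\phi(y/\varepsilon)$ and $F^\varepsilon=(\Psi^\varepsilon)''$. In $[0,1)$ these functions are supported in $(0,\varepsilon)$, and scaling gives $\|F^\varepsilon\|_{L^p(0,1)}=\varepsilon^{1/p-1/2}\|\phi''\|_{L^p}$. In particular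
\begin{equation}\label{eq:profile}
\begin{gathered}
\int_0^1(F^\varepsilon)^2=1,\qquad\|F^\varepsilon\|_{L^{3/2}(0,1)}\le C\varepsilon^{1/6},\\
|(\Psi^\varepsilon)'|\le C\varepsilon^{1/2},\qquad|F^\varepsilon|\le C\varepsilon^{-1/2},\qquad|(F^\varepsilon)'|\le C\varepsilon^{-3/2}.
\end{gathered}
\end{equation}
With $\Psi=\Psi^\varepsilon$ the wave lives on slabs that fill a fraction $\varepsilon$ of the torus, its Hamiltonian is $\alpha^2a(t)^2+O(\mu^{-2})$, and the stress in \eqref{eq:toy} is small in $L^p$ for every $p<2$. The price is a large gradient, $\|\nabla w\|_{L^3}\approx\varepsilon^{-1/6}$, as Theorem~\ref{thm:C} demands. Below Lipschitz regularity this price can be paid with the frequency: from $|w(x)-w(y)|\le\min\{2\|w\|_{C^0},|x-y|\,\|\nabla w\|_{C^0}\}$ we get $\|w\|_{C^s}\le C_\varepsilon\mu^{s-1}$, which tends to $0$ as $\mu\to\infty$ for fixed $\varepsilon$ and $s<1$. This dictates the order of the parameters: first $\varepsilon$ small, then $\mu$ large.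

\subsection{Two waves: transversal slabs}

Concentration also takes care of the interaction of different waves. Let $n=2$, $w_1=\mu^{-1}\Psi'(\mu x_1)e_2$ and $w_2=\mu^{-1}\Psi'(\mu x_2)e_1$ with $\Psi=\Psi^\varepsilon$. The last divergence term in \eqref{eq:divform} is $-\alpha^2\partial_m(w\cdot\nabla\partial_mw)$, and it contains the cross term
\[
w_2\cdot\nabla\partial_1w_1=\Psi'(\mu x_2)\,F'(\mu x_1)\,e_2 ,
\]
again without any gain in $\mu$. Its height is $C\varepsilon^{-1}$, the same as that of the self-interaction $F^2$, but it is supported on the intersection of two transversal families of slabs, which has measure $\varepsilon^2$ instead of $\varepsilon$. Its $L^p$ norm is $\|\Psi'\|_{L^p(0,1)}\|F'\|_{L^p(0,1)}=C\varepsilon^{2/p-1}$, small for $p<2$. Waves with the same $k$ are not transversal, but their slabs can be shifted so as to be disjoint.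

Both gains, $\varepsilon^{1/p-1/2}$ and $\varepsilon^{2/p-1}$, need $p<2$, and the operator that inverts the divergence needs $p>1$. We fix $p=3/2$.

\section{Reynolds pairs and the iteration}\label{sec:iter}

\subsection{Inverting the divergence}

For a smooth vector field $f$ on $\mathbb T^n$ let $\Delta^{-1}$ denote the inverse Laplacian on mean-zero functions and $Pf=f-\nabla\Delta^{-1}\operatorname{div}f$ the Leray projection onto divergence-free fields. Define
\[
\mathcal Rf=\nabla g+(\nabla g)^\top,\qquad g=\Delta^{-1}P\Big(f-\int f\,dx\Big).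
\]

\begin{lemma}\label{lem:antidiv}
The matrix field $\mathcal Rf$ is symmetric and trace-free, $\operatorname{div}\mathcal Rf=f-\int f\,dx-\nabla\pi$ with $\pi=\Delta^{-1}\operatorname{div}f$, and $\mathcal R$ annihilates gradients. For every smooth vector field $f$ and every smooth matrix field $S$,
\begin{equation}\label{eq:Rbound}
\|\mathcal Rf\|_{L^{3/2}}\le C\|f\|_{L^{3/2}},\qquad\|\mathcal R\operatorname{div}S\|_{L^{3/2}}\le C\|S\|_{L^{3/2}} .
\end{equation}
\end{lemma}

\begin{proof}
Since $\operatorname{div}g=0$, the trace $2\operatorname{div}g$ vanishes and $\partial_j(\partial_jg^i+\partial_ig^j)=\Delta g^i$. Gradients have mean zero and are annihilated by $P$. For \eqref{eq:Rbound}, note that $\widehat{\mathcal Rf}(0)=0$ and, for $k\ne0$,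
\[
\widehat{\mathcal Rf}(k)=\frac1{2\pi\mathrm i|k|^2}\big(P_k\hat f(k)\otimes k+k\otimes P_k\hat f(k)\big),\qquad P_k=\mathrm{Id}-\frac{k\otimes k}{|k|^2}.
\]
So $\mathcal R$ and $\mathcal R\operatorname{div}$ are Fourier multipliers whose entries $m$ are smooth on $\mathbb R^n\setminus\{0\}$ and homogeneous of degree $-1$ and $0$. Multiply $m$ by a smooth cutoff that vanishes near $0$ and equals $1$ for $|\xi|\ge1$; this does not change the values at $k\in\mathbb Z^n\setminus\{0\}$ and gives the value $0$ at $k=0$. The product $\tilde m$ is smooth on $\mathbb R^n$ and satisfies Mikhlin's condition $|\partial^\beta\tilde m(\xi)|\le C_\beta|\xi|^{-|\beta|}$, so by Mikhlin's theorem it is an $L^p(\mathbb R^n)$ multiplier for $1<p<\infty$. By de Leeuw's theorem \cite[Ch.~VII]{SW}, the restriction to $\mathbb Z^n$ of a continuous $L^p(\mathbb R^n)$ multiplier is an $L^p(\mathbb T^n)$ multiplier.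
\end{proof}

The operator $\mathcal R$ is bounded on every $H^k$ and commutes with $\partial_t$, so it maps fields that are smooth on $\mathbb T^n\times[0,T]$ to fields of the same kind.

\subsection{Reynolds pairs}

For smooth $u$ put $\mathcal E(u)=\partial_tv+u\cdot\nabla v+v^j\nabla u^j$ with $v=u-\alpha^2\Delta u$.

\begin{definition}
A \emph{Reynolds pair} is a pair $(u,R)$ of smooth fields on $\mathbb T^n\times[0,T]$ such that $u$ is divergence free with mean zero, $R$ is symmetric and trace-free, and $\mathcal E(u)+\nabla p=\operatorname{div}R$ for some smooth $p$.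
\end{definition}

If $u$ is smooth, divergence free and of mean zero, then $\mathcal E(u)$ has mean zero by \eqref{eq:divform}, and Lemma~\ref{lem:antidiv} shows that $(u,\mathcal R\mathcal E(u))$ is a Reynolds pair.

\begin{lemma}\label{lem:limit}
Let $(u_q,R_q)$ be Reynolds pairs with $u_q\to u$ in $C^0_tH^1_x$ and $R_q\to0$ in $C^0_tL^1_x$. Then $u$ is a weak solution, and $\mathcal H_\alpha(u_q)\to\mathcal H_\alpha(u)$ uniformly on $[0,T]$.
\end{lemma}

\begin{proof}
Multiply $\mathcal E(u_q)+\nabla p_q=\operatorname{div}R_q$ by a test field $\varphi$, use \eqref{eq:divform} and integrate by parts: the left side of \eqref{eq:weak} for $u_q$ equals $\iint\partial_j\varphi^iR_q^{ij}\,dx\,dt$, which tends to $0$. Each term on the left of \eqref{eq:weak} is linear or bilinear in $(u,\nabla u)$ with bounded coefficients, hence continuous in $C^0_tH^1_x$, and so is $\mathcal H_\alpha$. The conditions of zero divergence and zero mean pass to the limit at every time.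
\end{proof}

\subsection{The inductive step}

\begin{proposition}\label{prop:main}
There is $r_0=r_0(n)\in(0,1)$ with the following property. Let $\Omega$ be a weight and $(u,R)$ a Reynolds pair. Let $\zeta\in C^\infty([0,T])$ satisfy $\zeta^2R=R$, and let $\rho\in C^\infty(\mathbb T^n\times[0,T])$ satisfy $\rho>0$ and $|R|\le\rho$. Then for every $\eta>0$ there is a Reynolds pair $(\tilde u,\tilde R)$ such that, with $w=\tilde u-u$, for all $t\in[0,T]$:
\begin{enumerate}
\item[(i)] $w(t)=0$ and $\tilde R(t)=0$ if $t\notin\operatorname{supp}\zeta$;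
\item[(ii)] $\|\tilde R(t)\|_{L^1}\le\eta$;
\item[(iii)] $\|w(t)\|_\Omega\le\eta$;
\item[(iv)] $\big|\alpha^2\|\nabla w(t)\|_{L^2}^2-r_0^{-1}\int\zeta^2\rho\,dx\big|\le\eta$ and $\big|\mathcal H_\alpha(\tilde u)-\mathcal H_\alpha(u)-r_0^{-1}\int\zeta^2\rho\,dx\big|\le\eta$.
\end{enumerate}
\end{proposition}

The function $r_0^{-1}\zeta^2\rho$ is the density of the Hamiltonian that the step adds; it must dominate the stress to be cancelled, and $\zeta$ localizes the step in time. The new stress and the $C^\Omega$ norm of the increment are arbitrarily small, with no relation to the old pair. Only the $H^1$ norm of the increment is tied to the past, through $\alpha^2\|\nabla w\|_{L^2}^2\approx r_0^{-1}\int\zeta^2\rho\,dx$ with $\rho$ close to $|R|$. This is why smallness of the stress in $L^1$ is enough to iterate.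

\subsection{Proof of Theorem~\ref{thm:A}}

The time support grows at each step, because $\zeta$ must equal $1$ where the stress lives; we let it grow within a fixed compact interval. Let
\[
\mathcal I_q=\big[(1+2^{-q})\tfrac T8,\;T-(1+2^{-q})\tfrac T8\big],\qquad q\ge0 .
\]
Each $\mathcal I_q$ lies in the interior of $\mathcal I_{q+1}$, all lie in $[\frac T8,\frac{7T}8]$, and $\mathcal I_0=[\frac T4,\frac{3T}4]$. Let $U\ne0$ be smooth, divergence free and of mean zero on $\mathbb T^n$, for instance $U=\sin(2\pi x_1)e_2$, and let $\chi$ be smooth with compact support in the interior of $\mathcal I_0$ and $\chi(T/2)=1$. Then $u_0=\chi(t)U(x)$ and $R_0=\mathcal R\mathcal E(u_0)$ form a Reynolds pair that vanishes for $t\notin\mathcal I_0$. Fix $\gamma$ with $0<\gamma\le1$ and $\gamma\le\frac14\|U\|_{L^2}$.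

Suppose $(u_q,R_q)$ is a Reynolds pair vanishing for $t\notin\mathcal I_q$. Let $\zeta_q$ be smooth with $0\le\zeta_q\le1$, $\zeta_q=1$ on $\mathcal I_q$ and $\operatorname{supp}\zeta_q\subset\mathcal I_{q+1}$, and let $\rho_q=(|R_q|^2+16^{-q})^{1/2}$. Then $\zeta_q^2R_q=R_q$, $\rho_q$ is smooth and positive, and $|R_q|\le\rho_q\le|R_q|+4^{-q}$. Proposition~\ref{prop:main} with $\eta=\gamma4^{-q}$ gives a Reynolds pair $(u_{q+1},R_{q+1})$, which vanishes for $t\notin\mathcal I_{q+1}$ by (i). By (ii), $\sup_t\|R_q\|_{L^1}\le4\cdot4^{-q}$ for $q\ge1$, so (iv) gives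
\[
\alpha^2\sup_t\|\nabla(u_{q+1}-u_q)\|_{L^2}^2\le r_0^{-1}\big(\sup_t\|R_q\|_{L^1}+4^{-q}\big)+\gamma4^{-q}\le(5r_0^{-1}+1)4^{-q}\qquad(q\ge1),
\]
and (iii) gives $\sup_t\|u_{q+1}-u_q\|_\Omega\le\gamma4^{-q}$ for $q\ge0$. Since $\|\cdot\|_{L^2}\le\|\cdot\|_{C^0}\le\|\cdot\|_\Omega$, the increments are summable in $C^0_tH^1_x$ and in $C^0_tC^\Omega$. Each $u_q$ is smooth, hence belongs to both spaces, and so $u_q$ converges in both to some $u$. By Lemma~\ref{lem:limit}, $u$ is a weak solution, and it vanishes for $t\notin[\frac T8,\frac{7T}8]$. Finally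
\[
\|u(T/2)-U\|_{L^2}\le\sum_{q\ge0}\gamma4^{-q}=\tfrac43\gamma\le\tfrac13\|U\|_{L^2},
\]
so $u(T/2)\ne0$ and $\mathcal H_\alpha(T/2)>0=\mathcal H_\alpha(0)$. The last sentence of the theorem follows from \eqref{eq:embed}. \qed

\begin{remark}[Non-uniqueness]
Normalize $\|U\|_{L^2}=1$, take $\gamma=\frac14$, and run the construction with $cU$ in place of $U$ for $c=1,2,\dots$. The solutions $u^{(c)}$ satisfy $\|u^{(c)}(T/2)-cU\|_{L^2}\le\frac13$, so they are pairwise distinct, and all of them vanish near $t=0$.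
\end{remark}

\subsection{Proof of Theorem~\ref{thm:B}}

Take $r_0$ from Proposition~\ref{prop:main}. Now $\rho$ is used to fill the gap $E_q(t)=e(t)-\mathcal H_\alpha(u_q)(t)$. We do not fill it completely at step $q$, since the next stress must again be dominated by the remaining gap; we leave the amount $\delta_{q+1}$. Both sides of the strict inequality in the hypothesis are continuous on $[0,T]$, so there is $\delta_1>0$ with $\int|R_0|\,dx<r_0(E_0(t)-\delta_1)$ for all $t$. Set $\delta_{q+1}=8^{-q}\delta_1$. We construct Reynolds pairs $(u_q,R_q)$ with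
\begin{equation}\label{eq:Bind}
\int|R_q|\,dx<r_0\big(E_q(t)-\delta_{q+1}\big)\ \text{ for all }t,\qquad\text{and}\qquad\tfrac12\delta_q\le E_q\le\tfrac32\delta_q\ \text{ if }q\ge1 .
\end{equation}
Given $(u_q,R_q)$, compactness of $[0,T]$ and $(|R_q|^2+\lambda^2)^{1/2}\le|R_q|+\lambda$ provide $\lambda>0$ such that
\[
\beta(t)=r_0\big(E_q(t)-\delta_{q+1}\big)-\int(|R_q|^2+\lambda^2)^{1/2}\,dx>0\quad\text{for all }t .
\]
The function $\rho=(|R_q|^2+\lambda^2)^{1/2}+\beta(t)$ is smooth, positive and at least $|R_q|$, and $r_0^{-1}\int\rho\,dx=E_q-\delta_{q+1}$. Apply Proposition~\ref{prop:main} with $\zeta\equiv1$ and $\eta_q=\min\{\frac{r_0}4\delta_{q+1},2^{-q-1}\gamma\}$; as $r_0<1$, we have $\eta_q\le\frac12\delta_{q+1}$. The second estimate in (iv) reads $|E_{q+1}-\delta_{q+1}|\le\eta_q$, which gives the second part of \eqref{eq:Bind} for $q+1$. By (ii),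
\[
\int|R_{q+1}|\,dx\le\tfrac{r_0}4\delta_{q+1}<r_0\big(\tfrac12-\tfrac18\big)\delta_{q+1}\le r_0\big(E_{q+1}-\delta_{q+2}\big),
\]
which is the first part. Moreover $\alpha^2\|\nabla(u_{q+1}-u_q)\|_{L^2}^2\le E_q+\eta_q\le3\delta_q$ for $q\ge1$, and $\sup_t\|u_{q+1}-u_q\|_\Omega\le2^{-q-1}\gamma$. Hence $u_q\to u$ in $C^0_tH^1_x\cap C^0_tC^\Omega$, $R_q\to0$ in $C^0_tL^1_x$, and $\sup_t\|u-u_0\|_\Omega\le\gamma$. By Lemma~\ref{lem:limit}, $u$ is a weak solution and $e-\mathcal H_\alpha(u)=\lim E_q=0$. \qed

\section{Directions and amplitudes}\label{sec:geom}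

We turn to the proof of Proposition~\ref{prop:main} and begin with the finite-dimensional data. Let $\mathrm{Sym}_0$ be the space of symmetric trace-free $n\times n$ matrices. A \emph{direction} is a pair $\kappa=(k,\xi)$ with $k\in\mathbb Z^n\setminus\{0\}$, $|\xi|=1$ and $\xi\perp k$; its matrix is $M^0_\kappa=\xi\otimes\xi-k\otimes k/|k|^2\in\mathrm{Sym}_0$. We need two families of directions, transversal to each other, because waves that are launched at consecutive times will overlap in time. The first family extends the four directions of Section~\ref{sec:shear}: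
\[
\Lambda_0=\{(e_i,e_j):i\ne j\}\cup\Big\{\Big(e_i+e_j,\tfrac{e_i-e_j}{\sqrt2}\Big),\Big(e_i-e_j,\tfrac{e_i+e_j}{\sqrt2}\Big):i<j\Big\}.
\]
The second is obtained by an orthogonal matrix $O$ with rational entries, so that the rotated wave vectors can be rescaled into $\mathbb Z^n$:
\[
Q=\begin{pmatrix}3&-4\\4&3\end{pmatrix},\ O=\tfrac15Q\quad(n=2),\qquad Q=\begin{pmatrix}2&3&6\\3&-6&2\\6&2&-3\end{pmatrix},\ O=\tfrac17Q\quad(n=3),
\]
and $\Lambda_1=\{(Qk,O\xi):(k,\xi)\in\Lambda_0\}$. The columns of $Q$ are orthogonal of length $5$, respectively $7$. Both families have $N=2n(n-1)\ge4$ elements. The choice of $Q$ is the only place in our proofs where $n\in\{2,3\}$ is used.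

\begin{lemma}\label{lem:dir}
\begin{enumerate}
\item[(a)] Within $\Lambda_0$, and within $\Lambda_1$, two wave vectors $k$ are either equal or non-parallel.
\item[(b)] No wave vector of $\Lambda_0$ is parallel to a wave vector of $\Lambda_1$.
\item[(c)] For $\Lambda=\Lambda_0$ and $\Lambda=\Lambda_1$, the matrices $M^0_\kappa$, $\kappa\in\Lambda$, span $\mathrm{Sym}_0$ and sum to $0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The wave vectors of $\Lambda_0$ are $e_i$ and $e_i\pm e_j$ with $i<j$; distinct ones are non-parallel, and the invertible map $Q$ preserves this. (Equal wave vectors do occur: for $n=3$ each $e_i$ appears with two polarizations $\xi$.)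

(b) The wave vectors of $\Lambda_0$ have at most two nonzero entries, and these have equal modulus. Those of $\Lambda_1$ are the columns of $Q$ and their sums and differences. For $n=2$ they are $(3,4)$, $(-4,3)$, $(-1,7)$, $(7,1)$, each with two nonzero entries of different modulus. For $n=3$ they are $(2,3,6)$, $(3,-6,2)$, $(6,2,-3)$ and $(5,-3,8)$, $(-1,9,4)$, $(8,5,3)$, $(-4,1,9)$, $(9,-4,-1)$, $(-3,-8,5)$, each with three nonzero entries.

(c) For $\Lambda_0$ the matrices are $e_j\otimes e_j-e_i\otimes e_i$ for $i\ne j$, which span the trace-free diagonal matrices, and $\mp(e_i\otimes e_j+e_j\otimes e_i)$ for $i<j$, which span the off-diagonal ones. They come in pairs of opposite sign. For $\Lambda_1$ note that $M^0_{(Qk,O\xi)}=OM^0_{(k,\xi)}O^\top$ and that conjugation by $O$ is a linear bijection of $\mathrm{Sym}_0$.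
\end{proof}

The flow of $u$ will bend the waves, so the matrices that actually appear are small perturbations $M_\kappa$ of $M^0_\kappa$ depending on $(x,t)$. The decomposition of a stress must therefore be available, smoothly, for all nearby $M=(M_\kappa)$.

\begin{lemma}\label{lem:geom}
There is $r_0=r_0(n)\in(0,1)$ such that for $\Lambda=\Lambda_0$ and $\Lambda=\Lambda_1$ there are smooth functions $b_\kappa(S,M)>0$, $\kappa\in\Lambda$, defined in a neighborhood of the set of all $S\in\mathrm{Sym}_0$ and $M=(M_\kappa)_{\kappa\in\Lambda}\in\mathrm{Sym}_0^N$ with $|S|\le r_0$ and $\max_\kappa|M_\kappa-M_\kappa^0|\le r_0$, and satisfying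
\[
\sum_{\kappa\in\Lambda}b_\kappa M_\kappa=S,\qquad\sum_{\kappa\in\Lambda}b_\kappa=1 .
\]
\end{lemma}

\begin{proof}
Let $L_M:\mathbb R^N\to\mathrm{Sym}_0\times\mathbb R$, $L_Mb=\sum_\kappa b_\kappa(M_\kappa,1)$, and $\bar b=\frac1N(1,\dots,1)$. For $M=M^0$ the map is onto: by Lemma~\ref{lem:dir}(c), $L_{M^0}\bar b=(0,1)$, and the vectors $(M^0_\kappa,1)-(0,1)=(M^0_\kappa,0)$ span $\mathrm{Sym}_0\times\{0\}$. Hence $L_ML_M^\top$ is invertible for $M=M^0$, and then for $M$ near $M^0$. There,
\[
b(S,M)=\bar b+L_M^\top(L_ML_M^\top)^{-1}\big((S,1)-L_M\bar b\big)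
\]
is smooth and satisfies $L_Mb=(S,1)$. At $(S,M)=(0,M^0)$ it equals $\bar b$, so all its entries are positive in an open neighborhood of this point. Choose $r_0<1$ so small that the closed set in the statement lies in this neighborhood for both families.
\end{proof}

This $r_0$ is the constant of Proposition~\ref{prop:main}. Finally we assign disjoint slabs to the directions of one family. For $\Lambda=\Lambda_0,\Lambda_1$ choose shifts $y_\kappa\in\{0,\frac1N,\dots,\frac{N-1}N\}$, distinct for distinct $\kappa\in\Lambda$. For $0<\varepsilon<1/N$ set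
\[
\Psi_\kappa(y)=\Psi^\varepsilon(y-y_\kappa),\qquad F_\kappa=\Psi_\kappa'' .
\]
These satisfy \eqref{eq:profile}, they are supported modulo $1$ in $(y_\kappa,y_\kappa+\varepsilon)$, and so $\Psi_\kappa$ and $\Psi_{\kappa'}$ have disjoint supports for $\kappa\ne\kappa'$ in the same family. As smooth majorants of the indicator functions of the slabs we fix smooth $1$-periodic $\sigma_\kappa$ with $0\le\sigma_\kappa\le1$, $\sigma_\kappa=1$ on $(y_\kappa,y_\kappa+\varepsilon)$, supported modulo $1$ in $(y_\kappa-\frac\varepsilon2,y_\kappa+\frac{3\varepsilon}2)$. This interval has length $2\varepsilon<1$, and $\int_0^1\sigma_\kappa\le2\varepsilon$.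

\section{The perturbation}\label{sec:pert}

Fix $(u,R)$, $\zeta$, $\rho$ as in Proposition~\ref{prop:main}, and let $D_t=\partial_t+u\cdot\nabla$.

\subsection{Transported phases}

The linear error contains $D_tv_w$, whose stress has the size of $\nabla D_tw$. For a straight wave $D_t$ would fall on $\Psi'(\mu k\cdot x)$ and produce the factor $\mu\,u\cdot k$, so that $\nabla D_tw$ would be of order $\mu$. We avoid this by replacing $k\cdot x$ with a phase that is constant along the flow of $u$. The gradient of such a phase drifts away from $k$, so we restart the phase after a short time $\tau$ and glue with a partition of unity.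

Let $\nu_0\in\mathbb N$, $\tau=T/\nu_0$, $t_\nu=\nu\tau$ and $\mathcal T_\nu=[t_\nu-\tau,t_\nu+\tau]\cap[0,T]$ for $0\le\nu\le\nu_0$. Let $\chi_\nu$ be smooth with compact support in $(t_\nu-\tau,t_\nu+\tau)$ and $\sum_\nu\chi_\nu^2=1$ on $[0,T]$; to obtain them, divide bumps $\tilde\chi_\nu$ that are positive on $[t_\nu-\frac\tau2,t_\nu+\frac\tau2]$ by $(\sum_\nu\tilde\chi_\nu^2)^{1/2}$. Let $\Phi_\nu$ solve
\[
D_t\Phi_\nu=0,\qquad\Phi_\nu(x,t_\nu)=x .
\]
The map $\Phi_\nu(\cdot,t)$ sends a point at time $t$ to the position at time $t_\nu$ of the particle trajectory of $u$ through it. It is a smooth diffeomorphism of $\mathbb T^n$, and it preserves volume because $\operatorname{div}u=0$. Lifted to $\mathbb R^n$ it satisfies $\Phi_\nu(x+z,t)=\Phi_\nu(x,t)+z$ for $z\in\mathbb Z^n$, since $u$ is periodic. Hence $\nabla\Phi_\nu$ is periodic, and $k\cdot\Phi_\nu$ is well defined in $\mathbb R/\mathbb Z$ for $k\in\mathbb Z^n$. Differentiating the equation gives $D_t\nabla\Phi_\nu=-\nabla\Phi_\nu\nabla u$, and Gronwall's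 inequality along trajectories bounds the operator norm of $\nabla\Phi_\nu-\mathrm{Id}$ by $e^{\tau\|\nabla u\|_{C^0}}-1$ on $\mathcal T_\nu$.

Let $\Lambda(\nu)=\Lambda_0$ for even $\nu$ and $\Lambda(\nu)=\Lambda_1$ for odd $\nu$. An \emph{index} is a pair $I=(\nu,\kappa)$ with $\kappa=(k,\xi^0)\in\Lambda(\nu)$. We write $k_I=k$, $\Psi_I=\Psi_\kappa$, $F_I=F_\kappa$, $\sigma_I=\sigma_\kappa$, and for $t\in\mathcal T_\nu$
\[
\theta_I=k\cdot\Phi_\nu,\qquad K_I=\nabla\theta_I=(\nabla\Phi_\nu)^\top k,\qquad\xi_I=\frac{\xi^0-(\xi^0\cdot K_I)K_I/|K_I|^2}{\big|\xi^0-(\xi^0\cdot K_I)K_I/|K_I|^2\big|},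
\]
\[
M_I=\xi_I\otimes\xi_I-\frac{K_I\otimes K_I}{|K_I|^2}\in\mathrm{Sym}_0 .
\]
The polarization $\xi_I$ is simply the normalized projection of $\xi^0$ orthogonal to the local wave vector $K_I$. It need not be transported: $D_t\xi_I$ is bounded independently of $\varepsilon$ and $\mu$, and concentration will make its contribution small. By construction
\begin{equation}\label{eq:orth}
D_t\theta_I=0,\qquad\xi_I\cdot K_I=0,\qquad|\xi_I|=1,\qquad(M_I+\mathrm{Id})K_I=0 .
\end{equation}
In particular $\xi_I\cdot\nabla$ and $D_t$ annihilate every function of $\theta_I$.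

\emph{Choice of $\tau$.} There are finitely many wave vectors, so there is $c_1>0$ with $|\ell k+\ell'k'|\ge2c_1(|\ell|+|\ell'|)$ for all $\ell,\ell'\in\mathbb R$ and all non-parallel $k,k'$ from $\Lambda_0\cup\Lambda_1$. We have $|K_I-k_I|\le(e^{\tau\|\nabla u\|_{C^0}}-1)|k_I|$, and $\xi_I$, $M_I$ are continuous functions of $K_I$ near $k_I$ with values $\xi^0$, $M^0_\kappa$ at $K_I=k_I$. So for $\tau$ small, fixed from now on, the following hold for all $I=(\nu,\kappa)$ and $t\in\mathcal T_\nu$: $\xi_I$ is well defined and smooth, $|M_I-M^0_\kappa|\le r_0$, $|K_I|\ge\frac12$ and $|K_I-k_I|\le c_1$. The last bound gives, for $J=(\nu',\kappa')$ with $k_J$ not parallel to $k_I$ and $t\in\mathcal T_\nu\cap\mathcal T_{\nu'}$,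
\begin{equation}\label{eq:transv}
|\ell K_I+\ell'K_J|\ge c_1(|\ell|+|\ell'|)\qquad\text{for all }\ell,\ell'\in\mathbb Z .
\end{equation}
Here one sees why the families alternate. The phases $k\cdot\Phi_\nu$ and $k\cdot\Phi_{\nu+1}$ with the same $k$ are different functions with almost parallel gradients, so the corresponding slabs would be neither disjoint nor transversal on $\mathcal T_\nu\cap\mathcal T_{\nu+1}$.

\subsection{Amplitudes}

By Section~\ref{sec:shear} a wave with amplitude $a_I$ contributes the mean stress $\alpha^2a_I^2|K_I|^2M_I$, and these contributions must add up to $-R$. The matrix $-r_0R/\rho$ lies in $\mathrm{Sym}_0$ and has norm at most $r_0$; this is where $|R|\le\rho$ is used. So we may set, for $I=(\nu,\kappa)$ and $t\in\mathcal T_\nu$,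
\[
a_I=\chi_\nu\,\zeta\,\frac{\rho^{1/2}}{\alpha\,r_0^{1/2}|K_I|}\;b_\kappa\Big(-\frac{r_0R}{\rho},\big(M_{(\nu,\kappa')}\big)_{\kappa'\in\Lambda(\nu)}\Big)^{1/2},
\]
and $a_I=0$ for $t\notin\mathcal T_\nu$. Since $\rho>0$, $b_\kappa>0$ and $\chi_\nu$ has compact support in $(t_\nu-\tau,t_\nu+\tau)$, the function $a_I$ is smooth on $\mathbb T^n\times[0,T]$. Every product below that contains $a_I$ or one of its derivatives is extended by zero outside $\mathcal T_\nu$ and is smooth. Put $c_I=\alpha^2a_I^2|K_I|^2=\chi_\nu^2\zeta^2r_0^{-1}\rho\,b_\kappa$. Summing over $\kappa\in\Lambda(\nu)$ with Lemma~\ref{lem:geom}, then over $\nu$ with $\sum\chi_\nu^2=1$, and using $\zeta^2R=R$, we obtain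
\begin{equation}\label{eq:cancel}
\sum_Ic_IM_I=-R,\qquad\sum_Ic_I=r_0^{-1}\zeta^2\rho .
\end{equation}

\begin{remark}
Since $|M_I|=\sqrt2$, any identity $\sum c_IM_I=-R$ with $c_I\ge0$ forces $\sum c_I\ge|R|/\sqrt2$. Cancelling a stress with these waves costs Hamiltonian, which explains the form of the hypothesis on $e$ in Theorem~\ref{thm:B}.
\end{remark}

\subsection{The waves}

The field $\mu^{-1}a_I\Psi_I'(\mu\theta_I)\xi_I$ is no longer exactly divergence free. We correct it by writing it as the leading part of the divergence of an antisymmetric tensor; this is why the profile was defined through the potential $\Psi$. For $\mu\in\mathbb N$, so that $\Psi_I(\mu\theta_I)$ is well defined on $\mathbb T^n$, set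
\[
w=\sum_Iw_I,\qquad w_I^l=\mu^{-2}\partial_m\big(a_I\Psi_I(\mu\theta_I)A_I^{lm}\big),\qquad A_I^{lm}=\frac{\xi_I^lK_I^m-\xi_I^mK_I^l}{|K_I|^2},
\]
and $\tilde u=u+w$. Each $w_I$ has mean zero, and it is divergence free because $\partial_l\partial_m$ is symmetric and $A_I$ antisymmetric. From now on $\Psi_I,F_I,\sigma_I$ and their derivatives are evaluated at $\mu\theta_I$ unless they are integrated over $(0,1)$. With $z_I^l=\partial_m(a_IA_I^{lm})$, the identities $\partial_m\Psi_I(\mu\theta_I)=\mu\Psi_I'K_I^m$ and $A_I^{lm}K_I^m=\xi_I^l$ give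
\begin{align}
w_I&=\mu^{-1}\Psi_I'\,a_I\xi_I+\mu^{-2}\Psi_I\,z_I,\label{eq:w0}\\
\partial_mw_I^l&=F_I\,a_I\xi_I^lK_I^m+\mu^{-1}\Psi_I'\big[\partial_m(a_I\xi_I^l)+K_I^mz_I^l\big]+\mu^{-2}\Psi_I\,\partial_mz_I^l .\label{eq:w1}
\end{align}

\emph{Constants.} A function is \emph{slow} if it is smooth and independent of $\varepsilon$ and $\mu$; examples are $u$, $a_I$, $c_I$, $z_I$ and, on $\mathcal T_\nu$, $K_I$, $\xi_I$, $M_I$. Slow functions are bounded with all derivatives. We write $C_0$ for constants independent of $\varepsilon,\mu,t$ (they may depend on $u,R,\zeta,\rho,\tau,\alpha$), $C_\varepsilon$ for constants that may also depend on $\varepsilon$ but not on $\mu,t$, and $O_\varepsilon(\mu^{-a})$ for a quantity whose supremum norm is at most $C_\varepsilon\mu^{-a}$. The number of indices is fixed once $\tau$ is, so sums over $I$ only change the constants.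

In \eqref{eq:w1} each spatial derivative falling on a profile costs one factor $\mu$. We record
\begin{equation}\label{eq:w2}
\nabla w_I=\mathcal F_I+O_\varepsilon(\mu^{-1}),\quad\mathcal F_I=F_I\,a_I\,\xi_I\otimes K_I;\qquad\partial_j\partial_mw_I^l=\mu F_I'\,a_I\xi_I^lK_I^mK_I^j+O_\varepsilon(1).
\end{equation}
Since $D_t$ annihilates the profiles, $D_tw_I$ is given by \eqref{eq:w0} with $a_I\xi_I$ and $z_I$ replaced by the slow fields $D_t(a_I\xi_I)$ and $D_tz_I$. Therefore
\begin{equation}\label{eq:wt}
D_tw_I=O_\varepsilon(\mu^{-1}),\qquad\nabla D_tw_I=F_I\,D_t(a_I\xi_I)\otimes K_I+O_\varepsilon(\mu^{-1}).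
\end{equation}
The time cutoffs contribute $\chi_\nu'$, of order $\tau^{-1}$, to $D_t(a_I\xi_I)$; this is part of $C_0$, because $\tau$ is fixed before $\varepsilon$.

\section{Averages, overlaps and the size of the perturbation}\label{sec:size}

For straight waves, integrals of products of profiles factor exactly. For bent waves with slow coefficients they factor up to an error $O(\mu^{-1})$, by a non-stationary phase argument.

\begin{lemma}\label{lem:avg}
Let $I=(\nu,\kappa)$, $J=(\nu',\kappa')$, and let $c$ be slow.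
\begin{enumerate}
\item[(a)] If $g$ is continuous and $1$-periodic, then $\int_{\mathbb T^n}g(\mu\theta_I)\,dx=\int_0^1g$ for $t\in\mathcal T_\nu$.
\item[(b)] If $g$ is smooth and $1$-periodic, then $\big|\int c\,g(\mu\theta_I)\,dx-\int c\,dx\int_0^1g\big|\le C\mu^{-1}$ for $t\in\mathcal T_\nu$.
\item[(c)] If $g,h$ are smooth and $1$-periodic and $k_I$ is not parallel to $k_J$, then
\[
\Big|\int c\,g(\mu\theta_I)h(\mu\theta_J)\,dx-\int c\,dx\int_0^1g\int_0^1h\Big|\le C\mu^{-1}\qquad\text{for }t\in\mathcal T_\nu\cap\mathcal T_{\nu'} .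
\]
\end{enumerate}
The constants depend on $c,g,h$, but not on $\mu$ and $t$.
\end{lemma}

\begin{proof}
(a) Since $\Phi_\nu$ preserves volume, the integral equals $\int_{\mathbb T^n}g(\mu k_I\cdot y)\,dy$. As $\mu k_I\in\mathbb Z^n\setminus\{0\}$, the modes $e^{2\pi\mathrm i\ell\mu k_I\cdot y}$ with $\ell\ne0$ integrate to zero, so the claim holds for trigonometric polynomials $g$, which are dense in the continuous periodic functions.

(c) Expand $g$ and $h$ in Fourier series with coefficients $\hat g_\ell,\hat h_{\ell'}$, which are absolutely summable. The term $(\ell,\ell')=(0,0)$ is the main term. For $(\ell,\ell')\ne(0,0)$ let $V=\ell K_I+\ell'K_J$, a periodic field, and $\mathbf e=e^{2\pi\mathrm i\mu(\ell\theta_I+\ell'\theta_J)}$, so that $\nabla\mathbf e=2\pi\mathrm i\mu V\mathbf e$ and $\mathbf e=(2\pi\mathrm i\mu)^{-1}|V|^{-2}V\cdot\nabla\mathbf e$. By \eqref{eq:transv}, $|V|\ge c_1(|\ell|+|\ell'|)$, while $|\nabla V|\le C(|\ell|+|\ell'|)$. Integrating by parts,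
\[
\Big|\int c\,\mathbf e\,dx\Big|=\frac1{2\pi\mu}\Big|\int\operatorname{div}\Big(\frac{cV}{|V|^2}\Big)\mathbf e\,dx\Big|\le\frac C\mu\sup\Big(\frac{|\nabla c|}{|V|}+\frac{|c|\,|\nabla V|}{|V|^2}\Big)\le\frac C{\mu(|\ell|+|\ell'|)} .
\]
Summing against $|\hat g_\ell\hat h_{\ell'}|$ proves (c). For (b) take $V=\ell K_I$ and use $|V|\ge\frac12|\ell|$.
\end{proof}

\begin{lemma}[Overlaps]\label{lem:overlap}
Let $I\ne J$ and let $X$ be $a_Ia_J\Psi_I'F_J'$ or $a_Ia_JF_IF_J$. Then for all $t\in[0,T]$
\[
\|X\|_{L^{3/2}}\le C_0\varepsilon^{1/3}+C_\varepsilon\mu^{-2/3},\qquad\|X\|_{L^1}\le C_0\varepsilon+C_\varepsilon\mu^{-1}.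
\]
\end{lemma}

\begin{proof}
Write $I=(\nu,\kappa)$, $J=(\nu',\kappa')$. If $|\nu-\nu'|\ge2$, then $\chi_\nu\chi_{\nu'}=0$ and $X=0$. If $\nu=\nu'$ and $k_I=k_J$, then $\theta_I=\theta_J$, and $\kappa\ne\kappa'$ lie in the same family, so the profiles have disjoint supports and $X=0$. In the remaining cases $k_I$ is not parallel to $k_J$: by Lemma~\ref{lem:dir}(a) if $\nu=\nu'$, and by Lemma~\ref{lem:dir}(b) if $|\nu-\nu'|=1$. We may assume $t\in\mathcal T_\nu\cap\mathcal T_{\nu'}$, since otherwise $X=0$. By \eqref{eq:profile} both $|\Psi_I'F_J'|$ and $|F_IF_J|$ are at most $C\varepsilon^{-1}$, and $\sigma_I\sigma_J=1$ where they are nonzero, so $|X|\le C_0\varepsilon^{-1}\sigma_I\sigma_J$. Lemma~\ref{lem:avg}(c) with $c=1$ gives $\int\sigma_I\sigma_J\,dx\le4\varepsilon^2+C_\varepsilon\mu^{-1}$. This yields the $L^1$ bound, and since $(\sigma_I\sigma_J)^{3/2}\le\sigma_I\sigma_J$ also $\|X\|_{L^{3/2}}\le C_0\varepsilon^{-1}(4\varepsilon^2+C_\varepsilon\mu^{-1})^{2/3}\le C_0\varepsilon^{1/3}+C_\varepsilon\mu^{-2/3}$.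
\end{proof}

\subsection*{The $C^\Omega$ norm}
By \eqref{eq:w0} and \eqref{eq:w1}, $\|w\|_{C^0}\le C_\varepsilon\mu^{-1}$ and $\|\nabla w\|_{C^0}\le C_\varepsilon$. Let $d=|x-y|>0$. If $d\le\mu^{-1/2}$, the gradient bound and the monotonicity of $\Omega$ give
\[
|w(x)-w(y)|\le C_\varepsilon d\le\frac{C_\varepsilon}{\Omega(\mu^{1/2})}\,d\,\Omega(1/d).
\]
If $d>\mu^{-1/2}$, then $\mu^{-1}<\mu^{-1/2}d$ and $\Omega\ge1$ give $|w(x)-w(y)|\le2C_\varepsilon\mu^{-1}\le2C_\varepsilon\mu^{-1/2}d\,\Omega(1/d)$. Hence
\begin{equation}\label{eq:iii}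
\sup_t\|w(t)\|_\Omega\le C_\varepsilon\big(\mu^{-1/2}+\Omega(\mu^{1/2})^{-1}\big),
\end{equation}
which tends to $0$ as $\mu\to\infty$ for fixed $\varepsilon$. This is the only use of $\Omega\to\infty$.

\subsection*{The Hamiltonian}
Insert \eqref{eq:w2} in $|\nabla w|^2=\sum_{I,J}\nabla w_I:\nabla w_J$. Since $\mathcal F_I=O_\varepsilon(1)$, all terms containing a remainder are $O_\varepsilon(\mu^{-1})$. For $I\ne J$, $|\mathcal F_I:\mathcal F_J|\le C_0|a_Ia_JF_IF_J|$, which is controlled in $L^1$ by Lemma~\ref{lem:overlap}. For $I=J$, $\alpha^2|\mathcal F_I|^2=c_IF_I^2$, and Lemma~\ref{lem:avg}(b) with $\int_0^1F_I^2=1$ gives $\int c_IF_I^2\,dx=\int c_I\,dx+O_\varepsilon(\mu^{-1})$. With the second identity in \eqref{eq:cancel},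
\begin{equation}\label{eq:iv}
\Big|\alpha^2\|\nabla w\|_{L^2}^2-r_0^{-1}\int\zeta^2\rho\,dx\Big|\le C_0\varepsilon+C_\varepsilon\mu^{-1}.
\end{equation}
Moreover
\[
\mathcal H_\alpha(\tilde u)-\mathcal H_\alpha(u)-\alpha^2\|\nabla w\|_{L^2}^2=\|w\|_{L^2}^2+2\int(u-\alpha^2\Delta u)\cdot w\,dx=O_\varepsilon(\mu^{-1}),
\]
so \eqref{eq:iv} also holds with $\mathcal H_\alpha(\tilde u)-\mathcal H_\alpha(u)$ in place of $\alpha^2\|\nabla w\|_{L^2}^2$.

\section{The new stress}\label{sec:stress}

Define $\tilde R=\mathcal R\mathcal E(\tilde u)$, so that $(\tilde u,\tilde R)$ is a Reynolds pair. With $v_w=w-\alpha^2\Delta w$, expanding $\mathcal E(u+w)$ and using $\mathcal E(u)=\operatorname{div}R-\nabla p$ and $\mathcal R\nabla p=0$, we have $\tilde R=\mathcal Rf_{\rm lin}+\mathcal R(\operatorname{div}R+f_{\rm quad})$, where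
\[
f_{\rm lin}=D_tv_w+v_w^j\nabla u^j+w\cdot\nabla v+v^j\nabla w^j,\qquad f_{\rm quad}=w\cdot\nabla v_w+v_w^j\nabla w^j .
\]
If $t\notin\operatorname{supp}\zeta$, then all $a_I$, and hence $w$, vanish in a neighborhood of $t$, and $R(t)=\zeta(t)^2R(t)=0$; so $\tilde R(t)=0$. This proves (i). It remains to bound $\tilde R$ in $L^{3/2}$, which dominates $L^1$ on the unit torus. The strategy is to write every term as a gradient, which $\mathcal R$ annihilates, or as $f$ or $\operatorname{div}S$ with $f$, $S$ small in $L^{3/2}$, and to apply \eqref{eq:Rbound}.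

\subsection{The linear terms}

We extract one divergence from each term with two derivatives on $w$. In $D_t\Delta w$ we must also commute $D_t$ past the Laplacian, so that it acts on $w$ directly and \eqref{eq:wt} applies. From $\Delta(u^l\partial_lw)=u^l\partial_l\Delta w+\Delta u^l\partial_lw+2\partial_mu^l\partial_l\partial_mw$ and $\partial_lu^l=0$,
\[
D_tv_w=D_tw-\alpha^2\partial_l(\partial_lD_tw)+\alpha^2\partial_l\big(\Delta u^l\,w+2\partial_mu^l\,\partial_mw\big).
\]
The product rule and $\partial_lw^l=0$ give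
\begin{align*}
v_w^j\partial_iu^j&=w^j\partial_iu^j-\alpha^2\partial_l(\partial_lw^j\,\partial_iu^j)+\alpha^2\partial_lw^j\,\partial_l\partial_iu^j,\\
w^l\partial_lv^i+v^j\partial_iw^j&=\partial_l(w^lv^i)+\partial_i(v^jw^j)-w^j\partial_iv^j .
\end{align*}
Thus $f_{\rm lin}=f_0+\operatorname{div}S+\nabla(v\cdot w)$ with
\begin{align*}
f_0^i&=D_tw^i+w^j\partial_iu^j+\alpha^2\partial_lw^j\,\partial_l\partial_iu^j-w^j\partial_iv^j,\\
S^{il}&=-\alpha^2\partial_lD_tw^i+\alpha^2\big(\Delta u^l\,w^i+2\partial_mu^l\,\partial_mw^i\big)-\alpha^2\partial_lw^j\,\partial_iu^j+w^lv^i ,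
\end{align*}
and $|f_0|+|S|\le C_0(|w|+|\nabla w|+|D_tw|+|\nabla D_tw|)$. By \eqref{eq:w0}, \eqref{eq:w2} and \eqref{eq:wt} the right side is at most $C_0\sum_I|F_I|+C_\varepsilon\mu^{-1}$, the sum running over the indices with $t\in\mathcal T_\nu$. Lemma~\ref{lem:avg}(a) applied to $|F_I|^{3/2}$ and \eqref{eq:profile} give $\|F_I(\mu\theta_I)\|_{L^{3/2}(\mathbb T^n)}\le C\varepsilon^{1/6}$. Hence
\begin{equation}\label{eq:lin}
\|\mathcal Rf_{\rm lin}\|_{L^{3/2}}\le C_0\varepsilon^{1/6}+C_\varepsilon\mu^{-1}.
\end{equation}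

\subsection{The quadratic terms}

Apply \eqref{eq:divform} to $w$ and use $\partial_j(w^j\partial_mw^i)=w\cdot\nabla\partial_mw^i$:
\[
(\operatorname{div}R+f_{\rm quad})^i=\partial_j(w^iw^j)-\alpha^2\partial_m\big(w\cdot\nabla\partial_mw^i\big)+\partial_j\big(R+\alpha^2G(w)\big)^{ij}+\text{gradient}.
\]
The first tensor is $w\otimes w=O_\varepsilon(\mu^{-2})$. We treat the other two in turn.

\emph{The tensor $w\cdot\nabla\partial_mw^i=\sum_{I,J}w_I\cdot\nabla\partial_mw_J^i$.} A priori each term has size $\mu^{-1}\cdot\mu$. For $I=J$ the polarization saves a factor $\mu$: applying $\xi_I\cdot\nabla$ to \eqref{eq:w1}, the derivative falls only on the slow coefficients, so $\xi_I\cdot\nabla\partial_mw_I=O_\varepsilon(1)$. With \eqref{eq:w0} and $\nabla\partial_mw_I=O_\varepsilon(\mu)$,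
\[
w_I\cdot\nabla\partial_mw_I=\mu^{-1}\Psi_I'a_I\,\xi_I\cdot\nabla\partial_mw_I+\mu^{-2}\Psi_I\,z_I\cdot\nabla\partial_mw_I=O_\varepsilon(\mu^{-1}).
\]
For $I\ne J$, \eqref{eq:w0} and \eqref{eq:w2} give
\[
w_I\cdot\nabla\partial_mw_J^i=a_Ia_J\Psi_I'F_J'\,(\xi_I\cdot K_J)K_J^m\xi_J^i+O_\varepsilon(\mu^{-1}),
\]
and Lemma~\ref{lem:overlap} bounds this by $C_0\varepsilon^{1/3}+C_\varepsilon\mu^{-2/3}$ in $L^{3/2}$.

\emph{The tensor $R+\alpha^2G(w)$.} We have $G(w)=\sum_{I,J}B(\nabla w_I,\nabla w_J)$ with the bilinear map $B(X,Y)=XY^\top-X^\top Y$. Insert \eqref{eq:w2}. The terms containing a remainder are $O_\varepsilon(\mu^{-1})$. For $I\ne J$, $|B(\mathcal F_I,\mathcal F_J)|\le C_0|a_Ia_JF_IF_J|$, to which Lemma~\ref{lem:overlap} applies. For $I=J$, the computation for a single wave gives $\alpha^2B(\mathcal F_I,\mathcal F_I)=c_IF_I^2M_I$. With the first identity in \eqref{eq:cancel}, the old stress cancels the mean: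
\[
R+\alpha^2G(w)=\sum_Ic_I\,h_I(\mu\theta_I)M_I+Y,\qquad h_I=F_I^2-1,\qquad\|Y\|_{L^{3/2}}\le C_0\varepsilon^{1/3}+C_\varepsilon\mu^{-2/3},
\]
and $\int_0^1h_I=0$. The terms $c_Ih_IM_I$ are not small; in $L^{3/2}$ they even grow as $\varepsilon\to0$. But only their divergence matters, and only modulo gradients. Drop the index $I$. Since $\nabla\big(h(\mu\theta)\big)=\mu h'K$ and $(M+\mathrm{Id})K=0$ by \eqref{eq:orth}, the derivative of the profile disappears from the divergence of $c\,h\,(M+\mathrm{Id})$:
\[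
\operatorname{div}\big(c\,h(\mu\theta)M\big)=h(\mu\theta)\,\tilde c-\nabla\big(c\,h(\mu\theta)\big),\qquad\tilde c=\operatorname{div}\big(c(M+\mathrm{Id})\big),
\]
with $\tilde c$ a slow vector field. What is left is a slow field times a mean-zero oscillation, and inverting the divergence now does gain a factor $\mu^{-1}$. Let $\Gamma(y)=\int_0^yh$, which is smooth and $1$-periodic because $h$ has mean zero. From $\partial_l\Gamma(\mu\theta)=\mu h(\mu\theta)K^l$,
\[
h(\mu\theta)\,\tilde c^{\,i}=\mu^{-1}\partial_l\Big(\frac{\tilde c^{\,i}K^l}{|K|^2}\Gamma(\mu\theta)\Big)-\mu^{-1}\Gamma(\mu\theta)\,\partial_l\Big(\frac{\tilde c^{\,i}K^l}{|K|^2}\Big),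
\]
and \eqref{eq:Rbound} gives $\|\mathcal R(h(\mu\theta)\tilde c)\|_{L^{3/2}}\le C_\varepsilon\mu^{-1}$. Collecting the three tensors,
\begin{equation}\label{eq:quad}
\|\mathcal R(\operatorname{div}R+f_{\rm quad})\|_{L^{3/2}}\le C_0\varepsilon^{1/3}+C_\varepsilon\mu^{-2/3}.
\end{equation}

\subsection{Choice of the parameters}

By \eqref{eq:lin} and \eqref{eq:quad}, $\sup_t\|\tilde R(t)\|_{L^1}\le C_0(\varepsilon^{1/6}+\varepsilon^{1/3})+C_\varepsilon(\mu^{-1}+\mu^{-2/3})$. Given $\eta>0$, fix $\varepsilon<1/N$ so small that the terms with $C_0$ here and in \eqref{eq:iv} are at most $\eta/2$. Then choose $\mu$ so large that the terms with $C_\varepsilon$ are at most $\eta/2$ and the right side of \eqref{eq:iii} is at most $\eta$. This gives (ii), (iii) and (iv), and Proposition~\ref{prop:main} is proved. \qed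

\section{Conservation in $L^3_tW^{1,3}_x$}\label{sec:rigid}

We prove Theorem~\ref{thm:C}. We mollify the equation in space, test with the mollified velocity, and pass to the limit in the resulting cubic terms. Two of them converge by H\"older's inequality to integrals that vanish identically. The third contains a second derivative of $u$ and is handled as a commutator.

Let $\omega\in C_c^\infty(\mathbb R^n)$ be even, nonnegative, with $\int\omega=1$, and set $g_\delta(x)=\int_{\mathbb R^n}g(x-\delta z)\omega(z)\,dz$ for $g\in L^1(\mathbb T^n)$ and $\delta>0$. Then $\int f_\delta g=\int fg_\delta$, $\|g_\delta\|_{L^p}\le\|g\|_{L^p}$, and $g_\delta\to g$ in $L^p$ for $g\in L^p$, $1\le p<\infty$; by dominated convergence in $t$ the same holds in $L^p_{t,x}$.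

\emph{Step 1: the mollified equation.} Let $v_\delta=(1-\alpha^2\Delta)u_\delta$ and
\[
Z_\delta^i=-\partial_j\big(u^iu^j+\alpha^2G(u)^{ij}\big)_\delta+\alpha^2\partial_j\partial_m\big(u^j\partial_mu^i\big)_\delta .
\]
Since $u\in C^0_tH^1_x$, the products are in $C^0_tL^1_x$, so $Z_\delta$, $PZ_\delta$ and $v_\delta$ are in $C^0([0,T];C^k)$ for every $k$. For a smooth vector field $\psi$ on $\mathbb T^n$ and $\chi\in C_c^\infty((0,T))$ use $\varphi=\chi(t)(P\psi)_\delta(x)$ in \eqref{eq:weak}. Moving the mollifier and the derivatives to the other factor, and using that $P$ is symmetric and $Pv_\delta=v_\delta$, we get $-\int\chi'\int\psi\cdot v_\delta\,dx\,dt=\int\chi\int\psi\cdot PZ_\delta\,dx\,dt$. Both inner integrals are continuous in $t$, so $\int\psi\cdot v_\delta\,dx$ is $C^1$ in $t$ with derivative $\int\psi\cdot PZ_\delta\,dx$. As $\psi$ is arbitrary, $v_\delta(t)=v_\delta(0)+\int_0^tPZ_\delta\,dt'$. Thus $v_\delta$ and $u_\delta=(1-\alpha^2\Delta)^{-1}v_\delta$ are $C^1$ in time with values in every $C^k$,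 and since $Pu_\delta=u_\delta$,
\[
\tfrac12\tfrac d{dt}\mathcal H_\alpha(u_\delta)=\int u_\delta\cdot\partial_tv_\delta\,dx=\int u_\delta\cdot Z_\delta\,dx=A_\delta+\alpha^2B_\delta+\alpha^2D_\delta,
\]
\[
A_\delta=\int\partial_ju_\delta^i\,(u^iu^j)_\delta\,dx,\qquad B_\delta=\int\partial_ju_\delta^i\,\big(G(u)^{ij}\big)_\delta\,dx,\qquad D_\delta=\int\partial_j\partial_mu^i_\delta\,(u^j\partial_mu^i)_\delta\,dx .
\]
We show that all three terms tend to $0$ in $L^1(0,T)$.

\emph{Step 2: the terms $A_\delta$ and $B_\delta$.} By hypothesis $u,\nabla u\in L^3_{t,x}$, so $u\otimes u$ and $G(u)$ are in $L^{3/2}_{t,x}$. Hence $\nabla u_\delta\to\nabla u$ in $L^3_{t,x}$, the second factors converge in $L^{3/2}_{t,x}$, and by H\"older's inequality $A_\delta\to\int\partial_ju^i\,u^iu^j\,dx$ and $B_\delta\to\int\partial_ju^i\,G(u)^{ij}\,dx$ in $L^1(0,T)$. The first limit vanishes at almost every time: it equals $\int u\cdot\nabla\frac{|u|^2}2\,dx=0$ for smooth divergence-free fields, it is continuous in $W^{1,3}$, and $u_\delta(t)\to u(t)$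 in $W^{1,3}$. In the second limit the integrand vanishes pointwise: with $X_{ij}=\partial_ju^i$,
\[
\partial_ju^i\,G(u)^{ij}=X_{ij}X_{jm}X_{im}-X_{mi}X_{ij}X_{mj}=\operatorname{tr}(X^2X^\top)-\operatorname{tr}(X^2X^\top)=0 .
\]

\emph{Step 3: the term $D_\delta$.} Fix a time at which $u\in W^{1,3}$. For a scalar $g\in L^3(\mathbb T^n)$ define the commutator
\[
r_\delta[g]=\partial_j\big((u^jg)_\delta\big)-u^j\partial_jg_\delta=\int_{\mathbb R^n}\frac{u^j(x-\delta z)-u^j(x)}\delta\,g(x-\delta z)\,\partial_j\omega(z)\,dz ,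
\]
where the second form follows from $\partial_jf_\delta(x)=\delta^{-1}\int f(x-\delta z)\partial_j\omega(z)\,dz$. Since $u$ is weakly divergence free and $g_\delta^2$ is smooth, $\int u^jg_\delta\partial_jg_\delta\,dx=0$. Therefore $\int\partial_jg_\delta\,(u^jg)_\delta\,dx=-\int g_\delta\,r_\delta[g]\,dx$, and $D_\delta$ is the sum of these expressions over $g=\partial_mu^i$, $1\le i,m\le n$. Minkowski's inequality, H\"older's inequality and $\|u(\cdot-\delta z)-u\|_{L^3}\le\delta|z|\,\|\nabla u\|_{L^3}$ give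
\begin{equation}\label{eq:comm}
\|r_\delta[g]\|_{L^{3/2}}\le C\|\nabla u\|_{L^3}\|g\|_{L^3}
\end{equation}
uniformly in $\delta$. For smooth $g$ we have $\partial_j(u^jg)=u\cdot\nabla g$ in the sense of distributions, so $r_\delta[g]=(u\cdot\nabla g)_\delta-u\cdot\nabla g_\delta\to0$ in $L^3$. The map $g\mapsto r_\delta[g]$ is linear and smooth functions are dense in $L^3$, so \eqref{eq:comm} implies $r_\delta[g]\to0$ in $L^{3/2}$ for every $g\in L^3$. Since $|\int g_\delta r_\delta[g]\,dx|\le\|g\|_{L^3}\|r_\delta[g]\|_{L^{3/2}}$, we get $D_\delta(t)\to0$ for almost every $t$, and $|D_\delta(t)|\le C\|\nabla u(t)\|_{L^3}^3$, which is integrable on $(0,T)$. By dominated convergence $D_\delta\to0$ in $L^1(0,T)$.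

\emph{Step 4: conclusion.} For every $t\in[0,T]$,
\[
|\mathcal H_\alpha(u_\delta)(t)-\mathcal H_\alpha(u_\delta)(0)|\le2\|A_\delta+\alpha^2B_\delta+\alpha^2D_\delta\|_{L^1(0,T)}\to0 ,
\]
and $u_\delta(t)\to u(t)$ in $H^1$ at every time. Hence $\mathcal H_\alpha(u)(t)=\mathcal H_\alpha(u)(0)$. \qed

\begin{thebibliography}{9}

\bibitem{BN}
Rajendra Beekie and Matthew Novack, \emph{Non-conservative solutions of the Euler-$\alpha$ equations}, arXiv:2111.01027 (2021).

\bibitem{SW}
Stein and Weiss, Chapter VII.

\end{thebibliography}
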